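# A translation-invariant plane line and projective $G$-algebras that are not polynomial rings

Throughout, $p$ is a prime, $k$ is a field of characteristic $p$, and $G\neq 1$ is a finite $p$-group. "Polynomial ring" means a $k$-algebra isomorphic to some $k[x_1,\dots,x_n]$, with no condition on any group action.

## 1. A plane curve that is a line and is preserved by translation

Everything in this talk turns on one polynomial in two variables. Put $\zeta=z^p-z$ and, in $\mathbb F_p[z,t]$,
$$g_0=\zeta^{p}-t^{p(p+1)}+t^{p+1},\qquad f=g_0^{\,p}-t=(z^p-z)^{p^2}-t^{p^2(p+1)}+t^{p(p+1)}-t. \tag{1}$$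
For $p=2$ this reads $f=(z^2+z)^4+t^{12}+t^6+t$.

Two things are visible. First, $\zeta$ does not change under $z\mapsto z+c$ with $c\in\mathbb F_p$, so neither do $g_0$ and $f$. Second, $f$ is monic in $z$, of degree $p^3$. A third property is not visible: the curve $f=0$ is a line, that is, $k[z,t]/(f)\cong k[w]$, and the isomorphism turns the translation $z\mapsto z+c$ into $w\mapsto w+c$. To write it down, put in $\mathbb F_p[w]$ and $\mathbb F_p[z,t]$
$$v=w^p-w,\qquad \alpha(w)=w+v^{p(p+1)},\qquad \beta(w)=v^{p^2},\qquad \gamma(z,t)=z-g_0^{\,p+1}. \tag{2}$$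

**Lemma 1.**

1. $f(\alpha,\beta)=0$ and $\gamma(\alpha,\beta)=w$.
2. There are $q_1,q_2\in\mathbb F_p[z,t]$ with $z-\alpha(\gamma)=fq_1$ and $t-\beta(\gamma)=fq_2$.
3. For $c\in\mathbb F_p$, the substitution $z\mapsto z+c$ fixes $\zeta,g_0,f$ and sends $\gamma$ to $\gamma+c$; moreover $\alpha(w+c)=\alpha(w)+c$ and $\beta(w+c)=\beta(w)$.

**Proof.** For (1), substitute $z=\alpha$, $t=\beta$. Since $p$-th powers are additive,
$$\zeta=\alpha^p-\alpha=v+v^{p^2(p+1)}-v^{p(p+1)},\qquad \zeta^p=v^p+v^{p^3(p+1)}-v^{p^2(p+1)}.$$
As $t=v^{p^2}$, the last expression is $v^p+t^{p(p+1)}-t^{p+1}$. So $g_0=v^p$, hence $f=v^{p^2}-t=0$ and $\gamma=\alpha-v^{p(p+1)}=w$.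

For (2), compute modulo $f$, where $g_0^p\equiv t$. First
$$\gamma^p-\gamma=\zeta-g_0^{p(p+1)}+g_0^{p+1}\equiv \zeta-t^{p+1}+g_0^{p+1}=:\delta .$$
Then
$$\delta^p=\zeta^p-t^{p(p+1)}+(g_0^p)^{p+1}\equiv\zeta^p-t^{p(p+1)}+t^{p+1}=g_0,\qquad \delta^{p^2}\equiv g_0^p\equiv t .$$
Hence $\alpha(\gamma)=\gamma+(\gamma^p-\gamma)^{p(p+1)}\equiv z-g_0^{p+1}+\delta^{p(p+1)}\equiv z$, and $\beta(\gamma)=(\gamma^p-\gamma)^{p^2}\equiv\delta^{p^2}\equiv t$.

For (3), $\zeta$ and $v$ are unchanged by translation by $c\in\mathbb F_p$, because $c^p=c$. The rest follows from the formulas. $\square$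

Part (1) says that $z\mapsto\alpha$, $t\mapsto\beta$ defines a map $k[z,t]/(f)\to k[w]$ and that $w\mapsto\gamma$ is a right inverse of it; part (2) says that it is also a left inverse. Part (3) is the compatibility with translation.

**How one could arrive at $f$.** A curve invariant under $z\mapsto z+1$ can be obtained by writing down a curve in the $(\zeta,t)$-plane and then substituting $\zeta=z^p-z$. If the first curve is a line, parametrized by $v$, then the new one is the cover of this line with equation $z^p-z=\zeta(v)$. Such a cover need not be a line. Take $p=2$ and $\zeta^4=t+t^6$, with $\zeta=v+v^6$ and $t=v^4$. This is a line in the $(\zeta,t)$-plane: on it $\zeta^2=v^2+v^{12}=v^2+t^3$, so $v=\zeta+v^6=\zeta+(\zeta^2+t^3)^3$ is a polynomial in $\zeta,t$. Now substitute $\zeta=z^2+z$ and put $z'=z+v^3$. Then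
$$z'^2+z'=z^2+z+v^6+v^3=v+v^3 .$$
Let $E=k[v,z']/(z'^2+z'+v^3+v)$. It is a domain: a root $z'$ in $k(v)$ would be integral over $k[v]$, hence a polynomial in $v$ whose square has degree $3$. The map $k[z,t]/(\zeta^4+t+t^6)\to E$, $z\mapsto z'+v^3$, $t\mapsto v^4$, is surjective, since $v$ and $z'$ are in its image. If the left side were $k[s]$, then this surjection onto a one-dimensional domain would be an isomorphism, so $E= k[s]$. Then $v,z'$ are polynomials in $s$, not both constant, and $2\deg z'=3\deg v$, so $\deg v=2c$, $\deg z'=3c$ with $c\ge1$. Differentiating $z'^2+z'=v^3+v$ with respect to $s$ gives $\dot z'=(v^2+1)\dot v$. If $\dot v\ne0$, then $4c\le\deg\dot z'\le 3c-1$, which is absurd. If $\dot v=0$, then $\dot z'=0$, so $v,z'\in k[s^2]$ do not generate $k[s]$. So this cover is not a line.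

The repair is to choose $\zeta(v)=v+\psi^p-\psi$ with a polynomial $\psi(v)$. Then $w=z-\psi$ satisfies $w^p-w=v$, and the cover has the coordinate $w$. With $\psi=v^{p(p+1)}$ and $t=v^{p^2}$ we have $\psi^p=t^{p+1}$ and $\psi^{p^2}=t^{p(p+1)}$. So $\zeta^p-t^{p(p+1)}+t^{p+1}$ restricts to $v^p$, its $p$-th power restricts to $t$, and $\psi=(v^p)^{p+1}$ is $g_0^{p+1}$ on the curve. These are exactly (1) and (2).

**What the curve is for.** We shall form rings defined by $hy=f(z,t)$ with $h$ a polynomial in further variables. Because $f=0$ is a line, compatibly with translation, adding one variable to such a ring makes it a polynomial ring with a simple group action. Because of the special shape $f=g_0^p-t$, the ring itself will not be a polynomial ring. This answers a question about projective objects in a category of $G$-algebras.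

## 2. Trace surjective algebras and projective objects

**Definition.** A *trace surjective $G$-algebra* is a commutative $k$-algebra $A$ on which $G$ acts by $k$-algebra automorphisms such that $\mathrm{tr}:A\to A^G$, $a\mapsto\sum_{g\in G}g(a)$, is surjective. These are the objects of the category $\mathfrak{Ts}$; the morphisms are the $G$-equivariant $k$-algebra homomorphisms.

A $G$-algebra $A$ lies in $\mathfrak{Ts}$ if and only if some $e\in A$ has $\mathrm{tr}(e)=1$. Indeed, $1\in A^G$, and if $\mathrm{tr}(e)=1$ then $\mathrm{tr}(ea)=\mathrm{tr}(e)a=a$ for $a\in A^G$. So $k$ with the trivial action is not in $\mathfrak{Ts}$: the trace is multiplication by $|G|=0$.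

**Definition.** An object $P\in\mathfrak{Ts}$ is *projective* if for every surjective morphism $\pi:B\to C$ in $\mathfrak{Ts}$ and every morphism $\phi:P\to C$ in $\mathfrak{Ts}$ there is a morphism $\tilde\phi:P\to B$ in $\mathfrak{Ts}$ with $\pi\circ\tilde\phi=\phi$. It is *finitely generated* if it is finitely generated as a $k$-algebra.

Two algebras serve as building blocks. The first is the dehomogenized symmetric algebra of the regular representation,
$$D_k=k[X_g\mid g\in G]\Big/\Big(\sum_{g\in G}X_g-1\Big),\qquad h(X_g)=X_{hg},$$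
a polynomial ring in $|G|-1$ variables with $\mathrm{tr}(X_1)=\sum_gX_g=1$. The second uses a nonzero homomorphism $\chi:G\to\mathbb F_p$, which exists because $G/\Phi(G)\neq1$. We fix one for the rest of the talk, and let $k[z]_\chi$ be $k[z]$ with $g(z)=z+\chi(g)$.

For $G=\mathbb Z/2$ with generator $g$ we have $D_k=k[X]$, $X=X_1$, and $g(X)=1-X=X+1$, so $D_k\cong k[z]_\chi$. For $G=\mathbb Z/p$ the algebra $k[z]_\chi$ lies in $\mathfrak{Ts}$. Indeed $\sum_{i\in\mathbb F_p}i^j$ is $0$ for $0\le j<p-1$ and $-1$ for $j=p-1$, so expanding gives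
$$\mathrm{tr}(z^{p-1})=\sum_{i\in\mathbb F_p}(z+i)^{p-1}=-1. \tag{3}$$
If $|G|>p$, then $k[z]_\chi\notin\mathfrak{Ts}$: the kernel $K$ of $\chi$ is nontrivial and acts trivially, so the trace is a multiple of $|K|=0$. For such $G$ we shall use $D_k\otimes k[z]_\chi$, where tensor products are over $k$ with diagonal action.

The following is known. An object $A\in\mathfrak{Ts}$ is a finitely generated projective object if and only if $A\oplus J=D_k^{\otimes m}$ for some $m$, where $A$ is (isomorphic to) a $G$-stable subalgebra and $J$ a $G$-stable ideal of $D_k^{\otimes m}$; in other words, $A$ is a $G$-equivariant retract of $D_k^{\otimes m}$. The question, whose source is Peter Fleischmann and Chris Woodcock, "Non-linear Group Actions with Polynomial Invariant Rings and a Structure Theorem for Modular Galois Extensions", arXiv:1011.5149 (2010), is whether every such retract is a polynomial ring over $k$, for every $G$ and $k$.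

**The smallest case by hand.** Let $G=\mathbb Z/2$ and $m=1$, so $A\subseteq D_k=k[X]$ with $A\cong k[X]/J$. As $A$ is a domain, $J$ is prime. If $J\ne0$, then $A$ is a field inside $k[X]$, so $A=k$, which is not in $\mathfrak{Ts}$. Hence $J=0$ and $A=D_k$ is a polynomial ring. With more tensor factors the ambient ring is $D_k^{\otimes m}=k[a_1,\dots,a_m]$ with $a_i\mapsto a_i+1$. The differences $a_i-a_1$ are fixed, so
$$D_k^{\otimes m}\cong k[z]_\chi\otimes k[s_2,\dots,s_m]\quad\text{with } s_i \text{ fixed}\qquad(G=\mathbb Z/2). \tag{4}$$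
We shall find a retract of $D_k^{\otimes4}$ that is not polynomial.

## 3. The algebras $hy=f(z,t)$ and the theorems about them

Let $W=k[X_1,\dots,X_r]$, $r\ge1$, be a polynomial ring on which $G$ acts by $k$-algebra automorphisms, let $\eta\in W^G$ be a nonzero nonunit, let $q\ge2$, and put $h=\eta^q$. Extend the action to $W[z,t]$ by $g(z)=z+\chi(g)$, $g(t)=t$. By Lemma 1(3), $f$ is invariant, and so is $h$. Therefore
$$A=A(W,\eta,q):=W[z,t,y]\subset W[h^{-1}][z,t],\qquad y:=f/h, \tag{5}$$
is a $G$-stable domain, and $G$ fixes $y$ and $t$. An irreducible common factor of $h$ and $f$ in $W[z,t]$ would lie in $W$, since it divides $h$; but $f$ is monic in $z$, so it has no nonunit divisor in $W$. Thus $h,f$ are coprime, $hy-f$ is a primitive polynomial of degree $1$ in $y$ over the factorial ring $W[z,t]$, and Gauss's lemma gives $A\cong W[y,z,t]/(hy-f)$. Consider the following condition on $(W,\eta)$.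

**(H)** For every irreducible factor $\pi$ of $\eta$, the $k$-algebra $W/\pi W$ is generated by the images of the irreducible factors of $\eta$ not associated to $\pi$.

For example, (H) holds for $W=k[x]$, $\eta=x$, because $W/(x)=k$ needs no generators. It fails for $W=k[x_1,x_2]$, $\eta=x_1$, where $W/(x_1)=k[x_2]$ and there is no further factor.

**Theorem A.** There is a $G$-equivariant isomorphism of $W$-algebras $A[\theta]\cong W\otimes k[z]_\chi\otimes k[u_1,u_2]$, where $G$ fixes $\theta,u_1,u_2$. If $W\otimes k[z]_\chi$ is a projective object of $\mathfrak{Ts}$, then $A$ is a finitely generated projective object of $\mathfrak{Ts}$.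

**Theorem B.** If (H) holds, then $A$ is not a polynomial ring over $k$.

**Theorem C.** For every nontrivial finite $p$-group $G$ and every field $k$ of characteristic $p$,
$$A=D_k[y,z,t]\Big/\Big(\big(\textstyle\prod_{g\in G}X_g\big)^2y-f(z,t)\Big),\qquad h(X_g)=X_{hg},\ g(z)=z+\chi(g),\ g(y)=y,\ g(t)=t,$$
is a finitely generated projective object of $\mathfrak{Ts}$, of Krull dimension $|G|+1$, and not a polynomial ring. For $G=\mathbb Z/p$ there is also the $3$-dimensional example $k[x,y,z,t]/(x^2y-f(z,t))$ with $x,y,t$ fixed and $z\mapsto z+1$.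

So the answer to the question is no, and for no pair $(G,k)$ are all finitely generated projective objects polynomial rings.

**Theorem D.** (i) Non-polynomial finitely generated projectives exist in every dimension $\ge|G|+1$, and in every dimension $\ge3$ if $G=\mathbb Z/p$. (ii) They may be chosen to stay non-polynomial after every field extension of $k$, and to satisfy $A[\theta]\cong B[\theta]$ in $\mathfrak{Ts}$ ($G$ fixing $\theta$) for a projective $B$ that is a polynomial ring. So cancellation fails in $\mathfrak{Ts}$ for every $(G,k)$.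

These rings are equivariant versions of the Asanuma–Gupta threefolds $x^my=f(z,t)$.

**Simpler lines do not help.** The proof of Theorem A will use only Lemma 1, so one may ask for a simpler line. Suppose $f$ is replaced by a coordinate $f'$, meaning $k[z,t]=k[f',s]$ for some $s$; for instance $f'=t$, or $f'=\zeta-t$ with $s=z$. Then $W[z,t,f'/h]=W[f',s,f'/h]=W[s,f'/h]$ is a polynomial ring. So the line must not be a coordinate line, and the proof of Theorem B has to use the exact form of $f$.

## 4. One extra variable straightens $A$

**Step 1: a good element of $A[\theta]$.** On the curve $f=0$ the coordinate is $\gamma$. We deform it in the direction of the new variable by $h$: put $w_1=\gamma(z,t)+h\theta\in A[\theta]$. Modulo $h$ we have $f=hy\equiv0$, so Lemma 1(2) suggests that $z$ and $t$ become $\alpha(w_1)$ and $\beta(w_1)$ modulo $h$. Precisely,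
$$z-\alpha(w_1)=fq_1-\big(\alpha(\gamma+h\theta)-\alpha(\gamma)\big)=hyq_1-\big(\alpha(\gamma+h\theta)-\alpha(\gamma)\big)\in hA[\theta],$$
because $\alpha(a)-\alpha(b)$ is divisible by $a-b$. In the same way $t-\beta(w_1)=hyq_2-(\beta(\gamma+h\theta)-\beta(\gamma))\in hA[\theta]$. As $A[\theta]$ is a domain, there are unique $u_1,u_2\in A[\theta]$ with
$$z=\alpha(w_1)+hu_1,\qquad t=\beta(w_1)+hu_2. \tag{6}$$

**Step 2: $w_1,u_1,u_2$ generate $A[\theta]$ over $W$.** Let $R=W[w_1,u_1,u_2]\subseteq A[\theta]$. By (6), $z,t\in R$. Taylor expansion and Lemma 1(1) give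
$$hy=f(z,t)\in f(\alpha(w_1),\beta(w_1))+hR=hR,$$
so $y\in R$ after cancelling $h$ in the domain $A[\theta]$. Likewise
$$w_1-h\theta=\gamma(z,t)\in\gamma(\alpha(w_1),\beta(w_1))+hR=w_1+hR,$$
so $h\theta\in hR$ and $\theta\in R$. Hence $R=A[\theta]$.

**Step 3: they are algebraically independent over $W$.** By (5), $A$ has the fraction field $k(X_1,\dots,X_r)(z,t)$, so $A[\theta]$ has transcendence degree $r+3$ over $k$. It is generated by the $r+3$ elements $X_1,\dots,X_r,w_1,u_1,u_2$, which are therefore algebraically independent over $k$.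

**Step 4: the action.** By Lemma 1(3), and since $h,\theta$ are fixed, $g(w_1)=\gamma(z+\chi(g),t)+h\theta=w_1+\chi(g)$. Then $z-\alpha(w_1)\mapsto z+\chi(g)-\alpha(w_1+\chi(g))=z-\alpha(w_1)$, and $t-\beta(w_1)$ is fixed too. These elements are $hu_1$ and $hu_2$ with $h$ invariant, so $u_1,u_2$ are fixed. Sending $z\in k[z]_\chi$ to $w_1$ gives the equivariant isomorphism $W\otimes k[z]_\chi\otimes k[u_1,u_2]\cong A[\theta]$ of $W$-algebras. This is the first half of Theorem A.

## 5. Lifting against surjections in $\mathfrak{Ts}$

This section is for projectivity: it completes Theorem A and provides the inputs $W\otimes k[z]_\chi$.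

**Lemma 2.** Let $B\to C$ be a surjective morphism in $\mathfrak{Ts}$. Then $B^G\to C^G$ is surjective. Consequently, if $Q$ is projective and $G$ fixes the variables $u_1,\dots,u_m$, then $Q\otimes k[u_1,\dots,u_m]$ is projective.

**Proof.** Every element of $C^G$ is $\mathrm{tr}(c)$ for some $c\in C$. If $b\in B$ lifts $c$, then $\mathrm{tr}(b)\in B^G$ lifts $\mathrm{tr}(c)$. For the second claim, $Q\otimes k[u_1,\dots,u_m]$ contains an element of trace $1$, namely one from $Q$. A morphism from it to $C$ consists of a morphism $Q\to C$ and of $m$ elements of $C^G$, the images of the $u_i$. Lift the first by projectivity of $Q$ and the others to $B^G$. $\square$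

**End of the proof of Theorem A.** Suppose $W\otimes k[z]_\chi$ is projective. By the isomorphism of Section 4 and Lemma 2, $A[\theta]$ is projective. The maps
$$A\hookrightarrow A[\theta]\xrightarrow{\ \theta\mapsto0\ }A$$
are equivariant with composite the identity. An element of trace $1$ in $A[\theta]$ goes to one in $A$, so $A\in\mathfrak{Ts}$. Let $B\to C$ be a surjective morphism and $A\to C$ a morphism. Compose the latter with $A[\theta]\to A$, lift the result to $A[\theta]\to B$, and restrict to $A$. The composite $A\to B\to C$ equals $A\to A[\theta]\to A\to C$, the given morphism. So $A$ is projective, and it is finitely generated by construction. $\blacksquare$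

**Lemma 3.** (a) $D_k\otimes k[z]_\chi$ is projective. (b) If $G=\mathbb Z/p$, then $k[z]_\chi$ is projective.

**Proof.** Both algebras lie in $\mathfrak{Ts}$: the first because $\mathrm{tr}(X_1)=1$, the second by (3). Let $B\to C$ be a surjective morphism in $\mathfrak{Ts}$ with kernel $I$, and let $e\in B$ with $\mathrm{tr}(e)=1$.

An equivariant homomorphism $D_k\to C$ is the same as an element $c\in C$ with $\mathrm{tr}(c)=1$: send $X_g$ to $g(c)$. Lift $c$ to $b\in B$. Then $\mathrm{tr}(b)=1+\epsilon$ with $\epsilon\in I\cap B^G$, and $b-\epsilon e$ still lifts $c$, with trace $1+\epsilon-\epsilon\,\mathrm{tr}(e)=1$. So $D_k\to C$ lifts.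

An equivariant homomorphism $k[z]_\chi\to C$ is the same as an element $c\in C$ with $g(c)=c+\chi(g)$ for all $g$. The ring $B$ contains such an element, namely $b_0=-\sum_{h\in G}\chi(h)h(e)$, because
$$g(b_0)=-\sum_{h}\chi(h)\,gh(e)=-\sum_{h}\big(\chi(h)-\chi(g)\big)h(e)=b_0+\chi(g)\,\mathrm{tr}(e)=b_0+\chi(g).$$
The difference between $c$ and the image of $b_0$ lies in $C^G$. Lift it to $b_1\in B^G$ by Lemma 2. Then $b_0+b_1$ lifts $c$ and satisfies $g(b_0+b_1)=b_0+b_1+\chi(g)$. So $k[z]_\chi\to C$ lifts, which proves (b). An equivariant homomorphism from a tensor product is a pair of equivariant homomorphisms, which proves (a). $\square$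

## 6. Exponential maps: invariants, one-variable structure, leading forms

We now need a reason why $A$ is not a polynomial ring. The usual quick tests see nothing, at least when $A[\theta]$ is a polynomial ring, as it is by Theorem A. The units of $A$ are units of $A[\theta]$, hence lie in $k^*$. And $A$ is factorial: a nonzero product in $A[\theta]$ lies in $A$ only if both factors do, by $\theta$-degree, so factorizations in the factorial ring $A[\theta]$ give factorizations in $A$. We use instead that a polynomial ring in several variables has many additive group actions.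

**Definition.** Let $R$ be a domain containing $k$. An *exponential map* on $R$ is a $k$-algebra homomorphism $\varphi=\sum_i\varphi_i\tau^i:R\to R[\tau]$ with $\varphi_0=\mathrm{id}$ and $\varphi_j\varphi_i=\binom{i+j}{i}\varphi_{i+j}$. Put $R^\varphi=\{a\in R:\varphi(a)=a\}$. The map is *nontrivial* if $R^\varphi\neq R$.

The iteration rule says that $\sum_{i,j}\varphi_j\varphi_i\tau^i\sigma^j=\sum_m\varphi_m(\tau+\sigma)^m$: moving by $\tau$ and then by $\sigma$ is moving by $\tau+\sigma$. In a polynomial ring, the translation $x_j\mapsto x_j+\tau$ of one variable, with the others fixed, is a nontrivial exponential map. Also $x\mapsto x+\tau^p$ on $k[x]$ is one, since $\tau^p+\sigma^p=(\tau+\sigma)^p$; here the smallest positive $\tau$-degree of $\varphi(a)$ is $p$, not $1$.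

Note that $R^\varphi$ is a $k$-subalgebra, that $\varphi(sa)=s\varphi(a)$ for $s\in R^\varphi$, and that $\varphi(a)\ne0$ if $a\neq0$, because $\varphi_0=\mathrm{id}$.

**Lemma 4.** If $0\neq ab\in R^\varphi$ with $a,b\in R$, then $a,b\in R^\varphi$.

**Proof.** $\varphi(a)\varphi(b)=\varphi(ab)=ab$ has $\tau$-degree $0$, and $R$ is a domain, so $\varphi(a)$ and $\varphi(b)$ have $\tau$-degree $0$. Hence $\varphi(a)=\varphi_0(a)=a$ and $\varphi(b)=b$. $\square$

**Lemma 5.** Let $\varphi$ be nontrivial and $F=\mathrm{Frac}(R^\varphi)$. Then $R\subseteq(R^\varphi\setminus0)^{-1}R=F[u]$ with $u$ transcendental over $F$, and $F\cap R=R^\varphi$.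

**Proof.** Let $B=(R^\varphi\setminus0)^{-1}R$ and extend $\varphi$ to $B$ by $\varphi(b/s)=\varphi(b)/s$; this is again an exponential map and is $F$-linear. An element $b/s$ is fixed if and only if $b$ is, so $B^\varphi=F$ and $F\cap R=R^\varphi$.

**Degrees of $\varphi(b)$.** For $0\ne b\in B$ let $m(b)=\deg_\tau\varphi(b)$. Then $m(b)=0$ if and only if $b\in F$. By the iteration rule,
$$\varphi(\varphi_i(b))=\sum_{j\ge i}\binom ji\varphi_j(b)\tau^{j-i}. \tag{7}$$
Let $m=m(b)$. For $i=m$, (7) gives $\varphi(\varphi_m(b))=\varphi_m(b)$, so the leading coefficient $\varphi_m(b)$ is a nonzero element of $F$. If $m>0$, let $p^\mu$ be the exact power of $p$ dividing $m$. By Lucas' theorem $\binom{m}{p^\mu}$ is congruent modulo $p$ to the base-$p$ digit of $m$ at $p^\mu$, which is not $0$. So for $i=m-p^\mu$ the top term of (7) is $\binom{m}{p^\mu}\varphi_m(b)\tau^{p^\mu}\neq0$, and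
$$m\big(\varphi_{m-p^\mu}(b)\big)=p^\mu. \tag{8}$$

**Choice of $u$.** As $\varphi$ is nontrivial, $m(\cdot)$ takes positive values. Let $n$ be the smallest, attained at $u$. By (8) for $b=u$, the exact power of $p$ dividing $n$ is a value of $m(\cdot)$, so it is $\ge n$; hence $n$ is a power of $p$. By (8) for any $b$ with $m(b)>0$, the exact power of $p$ dividing $m(b)$ is $\ge n$; both are powers of $p$, so $n\mid m(b)$.

**$B=F[u]$.** Let $m=m(b)>0$. The element $b-\varphi_m(b)\varphi_n(u)^{-m/n}u^{m/n}$ is zero or has smaller $m(\cdot)$: since $\varphi_m(b),\varphi_n(u)\in F$ and $\varphi$ is $F$-linear, the coefficients of $\tau^m$ cancel. By induction on $m(b)$, starting with $m(b)=0$ where $b\in F$, we get $b\in F[u]$.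

**$u$ is transcendental.** If $\Pi(u)=0$ with $0\ne\Pi$ of degree $d$ over $F$ and leading coefficient $c$, then $d\ge1$ and $\Pi(\varphi(u))=\varphi(\Pi(u))=0$. But $\Pi(\varphi(u))$ has the term $c\,\varphi_n(u)^d\tau^{nd}\ne0$. $\square$

Next we pass from a ring to its leading forms. Let $v$ be a $\mathbb Z$-valued valuation on $\mathrm{Frac}(R)$, trivial on $k$, with $v(0)=\infty$. Put $R_n=\{a\in R:v(a)\ge n\}$ and $\mathrm{gr}R=\bigoplus_{n\in\mathbb Z}R_n/R_{n+1}$. The *symbol* $\bar a$ of $a\neq0$ is its class in $R_{v(a)}/R_{v(a)+1}$. Since $v(ab)=v(a)+v(b)$, symbols multiply, $\overline{ab}=\bar a\bar b$; so nonzero homogeneous elements have nonzero products, and $\mathrm{gr}R$ is a domain.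

**Lemma 6.** Suppose $R$ is generated by a finite set $\Sigma$ of nonzero elements such that every $a\in R$ is a $k$-linear combination of monomials in $\Sigma$ of value $\ge v(a)$. Then a nontrivial exponential map $\varphi$ on $R$ induces a nontrivial exponential map $\bar\varphi$ on $\mathrm{gr}R$ such that $\bar a\in(\mathrm{gr}R)^{\bar\varphi}$ for all $0\ne a\in R^\varphi$.

An example first. Let $R=k[x,z]$, let $v$ be the order in $x$ and $\Sigma=\{x,z\}$. For $\varphi$ fixing $x$ with $z\mapsto z+(x+x^2)\tau$, the induced map is $\bar z\mapsto\bar z+\bar x\tau$: each $\varphi_i$ is replaced by its part of lowest possible value, where "lowest possible" grows linearly in $i$.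

**Proof.** **The slope.** Let
$$\delta=\min\Big\{\frac{v(\varphi_i(s))-v(s)}{i}:\ s\in\Sigma,\ i\ge1,\ \varphi_i(s)\neq0\Big\}.$$
The set is finite because each $\varphi(s)$ is a polynomial in $\tau$, and nonempty because $\varphi$ does not fix all generators. I claim
$$v(\varphi_i(a))\ge v(a)+i\delta\qquad\text{for all }a\in R,\ i\ge0. \tag{9}$$
For $a\in\Sigma$ this is the definition of $\delta$ (and trivial for $i=0$). If (9) holds for $a$ and $a'$, it holds for $aa'$, because $\varphi_i(aa')=\sum_{l+l'=i}\varphi_l(a)\varphi_{l'}(a')$ and every summand has value at least $v(a)+v(a')+i\delta$. So (9) holds for monomials in $\Sigma$. A general $a$ is a $k$-combination of monomials of value $\ge v(a)$, and $\varphi_i$ is $k$-linear; so (9) follows.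

**Definition of $\bar\varphi$.** For $a\in R_n$ let $\bar\varphi_i(a+R_{n+1})$ be the class of $\varphi_i(a)$ in $R_{n+i\delta}/R_{n+i\delta+1}$ if $i\delta\in\mathbb Z$, and $0$ otherwise. By (9) this is well defined: for $a\in R_{n+1}$ we get $\varphi_i(a)\in R_{n+1+i\delta}$. Extend additively to $\mathrm{gr}R$. Clearly $\bar\varphi_0=\mathrm{id}$, each $\bar\varphi_i$ is $k$-linear, and on each element only finitely many $\bar\varphi_i$ are nonzero. If $i\delta\notin\mathbb Z$, then (9) is strict for $a\in R_n$ in the form $v(\varphi_i(a))>n+i\delta$, because values are integers or $\infty$.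

**Multiplicativity.** Let $a\in R_n$, $a'\in R_{n'}$. If $i\delta\in\mathbb Z$, then in $\varphi_i(aa')=\sum_{l+l'=i}\varphi_l(a)\varphi_{l'}(a')$ the terms with $l\delta,l'\delta\in\mathbb Z$ contribute $\bar\varphi_l(\cdot)\bar\varphi_{l'}(\cdot)$. In the other terms neither $l\delta$ nor $l'\delta$ is an integer, and the value exceeds $n+n'+i\delta$, so they contribute $0$. If $i\delta\notin\mathbb Z$, then for each $l+l'=i$ one of $l\delta,l'\delta$ is not an integer, and both sides of the product rule are $0$.

**Iteration rule.** We check $\bar\varphi_j\bar\varphi_i=\binom{i+j}i\bar\varphi_{i+j}$ on the class of $a\in R_n$. If $i\delta,j\delta\in\mathbb Z$, it follows from the rule for $\varphi$. If exactly one of $i\delta,j\delta$ is an integer, then $(i+j)\delta\notin\mathbb Z$ and both sides are $0$. If neither is an integer, the left side is $0$. The right side is $0$ if $(i+j)\delta\notin\mathbb Z$; otherwise it is the class of $\binom{i+j}i\varphi_{i+j}(a)=\varphi_j(\varphi_i(a))$, whose value is at least $v(\varphi_i(a))+j\delta>n+(i+j)\delta$, so the class is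 $0$.

**Nontriviality and invariants.** If $(s,i)$ attains $\delta$, then $i\delta=v(\varphi_i(s))-v(s)\in\mathbb Z$, and $\bar\varphi_i(\bar s)$ is the symbol of $\varphi_i(s)$, which is not $0$. If $a\in R^\varphi$, then $\varphi_i(a)=0$ for $i\ge1$, so $\bar\varphi_i(\bar a)=0$ for $i\geq1$. $\square$

The last tool is a fact on derivations, which follows from the existence of $p$-bases; here is a short proof. A derivation of $F$ means an additive map satisfying the Leibniz rule; it need not be $k$-linear.

**Lemma 7.** Let $F$ be a field of characteristic $p$ and $c\in F$. If every derivation of $F$ kills $c$, then $c\in F^p$.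

**Proof.** Suppose $c\notin F^p$. By Zorn's lemma there is a maximal field $E$ with $F^p\subseteq E\subseteq F$ and $c\notin E$. If $x\in F\setminus E$, then $x^p\in E$, so $[E(x):E]=p$. By maximality $c\in E(x)\setminus E$, and as the degree is prime, $E(c)=E(x)\ni x$. Hence $F=E(c)\cong E[T]/(T^p-c^p)$. The derivation $d/dT$ of $E[T]$ kills $T^p-c^p$, so it induces a derivation of $F$ sending $c$ to $1$. $\square$

## 7. Why $A$ is not a polynomial ring

Assume (H), and let $P=W[z,t]\subset A$.

**Step 1: reduction to a claim about invariants.** We shall prove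

**Claim.** If (H) holds, then $A^\varphi\subseteq P$ for every nontrivial exponential map $\varphi$ on $A$.

The claim implies Theorem B. If $A$ were a polynomial ring, it would have $r+2\ge3$ variables, and each of them would be fixed by a nontrivial exponential map, the translation of another variable. So the rings $A^\varphi$ would generate $A$, and the claim would give $A=P$. But $y=f/h\notin P$, because $h$ is a nonunit coprime to $f$.

For the proof of the claim, suppose that $\varphi$ is a nontrivial exponential map on $A$ and $b\in A^\varphi\setminus P$.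

The direct plan is this. By Lemma 5, $A\subseteq F[u]$, and the equation $hy=g_0^p-t$ becomes an equation between polynomials in $u$. If $y$ were in $F$, then differentiation and comparison of degrees would force $t$, $h$ and $z$ into $F$, as Steps 6 and 7 show for the graded ring. The plan stops at once, since nothing says that $y$ is invariant; we know only that some $b$ outside $P$ is. The way out is a valuation with $v(b)<0$. For it, the symbol of $b$ is divisible by the symbol of $y$, and Lemma 4 makes the latter invariant.

**Step 2: a normal form for elements of $A$.** It is needed to compute values. As $f$ is monic in $z$ of degree $p^3$, repeated division by $f$ shows that the elements $e_lf^i$ form a $k$-basis of $k[z,t]$, where $i\ge0$ and $e_l$ runs over the monomials $z^at^c$ with $0\le a<p^3$. They are then also a $W$-basis of $P$ and a $k(X)$-basis of $k(X)[z,t]$, where $k(X)=\mathrm{Frac}\,W$. Every element of $A$ is a $W$-combination of the $e_lf^iy^j$, and $f^iy^j=h^iy^{i+j}$. So every $a\in A$ can be written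
$$a=\sum_{i,l}c_{il}\,e_l\,y^i=\sum_{i,l}(c_{il}h^{-i})\,e_lf^i,\qquad c_{il}\in W. \tag{10}$$
The second expression shows that the $c_{il}$ are unique, and that $a\in P$ if and only if all $c_{il}h^{-i}$ lie in $W$.

**Step 3: a valuation that is negative on $b$.** As $b\notin P$, some coefficient $c_{il}h^{-i}$ of $b$ is not in the factorial ring $W$. So some irreducible $\pi\in W$ has negative order in it; then $\pi$ divides $h$, hence $\eta$. Fix $\pi$, and let $v$ be the Gauss extension of $\mathrm{ord}_\pi$ from $k(X)$ to $k(X)(z,t)=\mathrm{Frac}\,A$: on $k(X)[z,t]$ it is the minimum of $\mathrm{ord}_\pi$ of the coefficients, and by Gauss's lemma it is a valuation. It is trivial on $k$. The minimum may be taken with respect to any $k$-basis of $k[z,t]$ instead of the monomials: a change of basis replaces the coefficients by $k$-linear combinations of them, which cannot lower the minimum, and the inverse change shows equality. Write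
$$\eta=\pi^\mu\eta_1,\qquad \pi\nmid\eta_1,\quad\mu\ge1,$$
so $\mathrm{ord}_\pi h=q\mu$. In (10) we get
$$v(a)=\min_{i,l}\big(\mathrm{ord}_\pi(c_{il})-q\mu i\big),\qquad v(y)=-q\mu,\qquad v(b)<0. \tag{11}$$

**Step 4: the graded ring.** Let $C=W/\pi W$, a domain, and $\kappa=\mathrm{Frac}\,C$, the residue field of $W_{(\pi)}$. For $a\in A$ with $v(a)\ge n$, the element $a\pi^{-n}$ has coefficients in $W_{(\pi)}$, and its reduction modulo $\pi$ lies in $\kappa[z,t]$; it is $0$ exactly if $v(a)\ge n+1$. So
$$a+A_{n+1}\ \longmapsto\ (a\pi^{-n}\bmod\pi)\,\bar\pi^{\,n}$$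
identifies $\mathrm{gr}A$ with a subring of the domain $\kappa[z,t][\bar\pi^{\pm1}]$, where $\bar\pi,z,t$ are algebraically independent over $\kappa$. The symbol of $\pi$ is $\bar\pi$, those of $z,t$ are $z,t$, and
$$\bar\eta=\bar\pi^\mu\bar\eta_1,\qquad \bar y=f/\bar\eta^{\,q},$$
with $\bar\eta_1\in C$ the nonzero residue of $\eta_1$. By (10) and (11), the symbol of an element of value $n$ is
$$\sum\bar c_{il}\,e_l\,\bar y^{\,i},\qquad \bar c_{il}\in C\bar\pi^{\,j},\quad j=\mathrm{ord}_\pi(c_{il})=n+q\mu i\ge0, \tag{12}$$
summed over the pairs $(i,l)$ attaining the minimum in (11). Therefore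
$$\mathrm{gr}A=C[\bar\pi,z,t,\bar y]. \tag{13}$$
Indeed, $\subseteq$ is (12); for $\supseteq$, a nonzero element of $C$ is the symbol of any lift to $W$, and $\bar\pi,z,t,\bar y$ are symbols.

For $W=k[x]$, $\eta=x$, $q=2$ we get $\mathrm{gr}A=k[\bar x,z,t,f/\bar x^2]$, a ring isomorphic to $A$ itself. In this case we gain nothing in the ring; the gain is in the exponential map, which now has $\bar b$ among its invariants.

**Step 5: $\bar y$ is invariant.** Let $\Sigma=\{X_1,\dots,X_r,\pi,y,z,t\}$ (omitting repetitions), a finite generating set of $A$. In (10) write $c_{il}=\pi^jc'_{il}$ with $j=\mathrm{ord}_\pi(c_{il})$ and expand $c'_{il}\in W$ in monomials in the $X$'s, which have value $\ge0$. This writes $a$ as a $k$-combination of monomials in $\Sigma$ of values $\ge j-q\mu i\ge v(a)$. So Lemma 6 applies and gives a nontrivial exponential map $\bar\varphi$ on $\mathrm{gr}A$ with $\bar b\in(\mathrm{gr}A)^{\bar\varphi}$. As $n=v(b)<0$, the condition $n+q\mu i\ge0$ in (12) forces $i\ge1$ in every term of $\bar b$. So $\bar b=\bar y\cdot\sum\bar c_{il}e_l\bar y^{\,i-1}$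 with the second factor in $\mathrm{gr}A$ by (13). Since $\bar b\ne0$, Lemma 4 gives
$$\bar y\in(\mathrm{gr}A)^{\bar\varphi}. \tag{14}$$

**Step 6: a derivation that sees $t$.** By Lemma 5, $\mathrm{gr}A\subseteq F[u]\subseteq\mathrm{Frac}(\mathrm{gr}A)\subseteq\kappa(\bar\pi,z,t)$ with $F=\mathrm{Frac}((\mathrm{gr}A)^{\bar\varphi})$ and $u$ transcendental over $F$. By (14), $\bar y\in F$. In $F[u]$ we have
$$\bar y\,\bar\eta^{\,q}=f(z,t)=g_0^{\,p}-t. \tag{15}$$
Consider the derivations $D$ of $F[u]$ that are either $d/du$ or the coefficientwise extension, with $Du=0$, of a derivation of $F$. They do not raise the degree in $u$, and they kill $p$-th powers. Some such $D$ has $Dt\ne0$. Otherwise $dt/du=0$ gives $t=\sum_ic_iu^{pi}$, every derivation of $F$ kills every $c_i\in F$, and Lemma 7 gives $c_i=d_i^p$; so $t=(\sum_id_iu^i)^p$ is a $p$-th power in $F[u]\subseteq\kappa(\bar\pi,z)(t)$. But the $t$-adic valuation of $t$ in that field is $1$, which is not divisible by $p$. Fix $D$ with $Dt\ne0$.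

**Step 7: degrees force $z,t,\bar\eta\in F$.** Let $\deg=\deg_u$, $b_t=\deg t\ge0$ and $\xi=\deg\bar\eta\ge0$. Apply $D$ to (15). Since $D(g_0^p)=0$,
$$-Dt=\bar\eta^{\,q-1}\big(\bar\eta\,D\bar y+q\,\bar y\,D\bar\eta\big).$$
So $\bar\eta^{\,q-1}$ divides $Dt\neq0$ in $F[u]$, and
$$(q-1)\xi\le\deg Dt\le b_t. \tag{16}$$
This is where $q\ge2$ is used: for $q=1$, (16) would say nothing about $\xi$. As $q\le2(q-1)$, we get $q\xi\le2b_t$. The left side of (15) has degree $q\xi$, because $\bar y\in F$. Hence $p\deg g_0=\deg g_0^p\le\max(q\xi,b_t)\le2b_t$, and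
$$\deg g_0\le\tfrac{2}{p}\,b_t\le b_t .$$
On the other hand, $g_0=(z^p-z)^p-t^{p(p+1)}+t^{p+1}$ is a $p$-th power plus $t^{p+1}$, because $-t^{p(p+1)}=(-t^{p+1})^p$. So
$$Dg_0=(p+1)t^pDt=t^pDt\neq0,\qquad pb_t\le\deg Dg_0\le\deg g_0\le b_t .$$
As $p\ge2$, $b_t=0$. Then (16) gives $\xi=0$, and $\deg g_0\le0$. So $t,\bar\eta,g_0\in F$, and
$$z^{p^2}-z^p=g_0+t^{p(p+1)}-t^{p+1}\in F .$$
If $\deg z=d>0$, the left side would have degree $p^2d>0$. So $z\in F$ as well.

**Step 8: all of $\mathrm{gr}A$ is invariant.** By Lemma 5, $z,t,\bar\eta\in F\cap\mathrm{gr}A=(\mathrm{gr}A)^{\bar\varphi}$. Now $\bar\eta=\bar\pi^\mu\bar\eta_1\ne0$, where $\mu\ge1$ and $\bar\eta_1$ is, up to a constant in $k^*$, the product of the residues in $C$ of the irreducible factors of $\eta$ not associated to $\pi$, with multiplicities. By Lemma 4, $\bar\pi$ and all these residues are invariant. By (H) they generate $C$ as a $k$-algebra, so $C\subseteq(\mathrm{gr}A)^{\bar\varphi}$. Together with (14) and (13), $\mathrm{gr}A=C[\bar\pi,z,t,\bar y]$ is invariant. This contradicts the nontriviality of $\bar\varphi$.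 The claim is proved, and with it Theorem B. $\blacksquare$

## 8. Explicit projectives for every $G$ and $k$, and failure of cancellation

**Proof of Theorem C.** Take $W=D_k$, a polynomial ring in $r=|G|-1\ge1$ variables, $\eta=\prod_{g\in G}X_g\in W^G$ and $q=2$. Any $|G|-1$ of the $X_g$ are polynomial generators of $D_k$, so each $X_g$ is prime. Two different ones are not associated: if $|G|\ge3$, they are part of a system of polynomial generators; if $|G|=2$, they are $X$ and $1-X$ in $k[X]$. The ring $D_k/(X_{g_0})$, for $g_0\in G$, is generated by the images of the $X_g$ with $g\ne g_0$ (if $|G|=2$, it is $k$). So (H) holds, and by Theorem B the ring $A=A(D_k,\eta,2)$, which is the one in the statement by Section 3, is not a polynomial ring. By Lemma 3(a), $D_k\otimes k[z]_\chi$ is projective, so $A$ is a finitely generated projective object by Theorem A. By the characterization quoted in Section 2, it is a retract of some $D_k^{\otimes m}$. Its dimension is its transcendence degree $r+2=|G|+1$.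

For $G=\mathbb Z/p$ let $\chi$ send a generator to $1$, and take $W=k[x]$ with trivial action, $\eta=x$, $q=2$. Condition (H) holds since $W/(x)=k$. By Lemma 3(b) and Lemma 2, $k[x]\otimes k[z]_\chi$ is projective. Theorems A and B apply. $\blacksquare$

For $G=\mathbb Z/2$ and $k=\mathbb F_2$ the last example is
$$\mathbb F_2[x,y,z,t]\big/\big(x^2y+(z^2+z)^4+t^{12}+t^6+t\big),\qquad z\mapsto z+1 .$$
Here the ambient ring is explicit: by Theorem A, $A[\theta]\cong k[x]\otimes k[z]_\chi\otimes k[u_1,u_2]$ with $x,u_1,u_2$ fixed, and by (4) this is $D_k^{\otimes4}$. So $A$ is a retract of $D_k^{\otimes4}$, through $\theta\mapsto0$.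

**Proof of Theorem D.** (i) Take $W=D_k\otimes k[x_1,\dots,x_j]$ with $x_i$ fixed, $j\ge0$, and $\eta=\prod_gX_g\prod_ix_i$. For $G=\mathbb Z/p$ one may also take $W=k[x_1,\dots,x_j]$ with trivial action, $j\ge1$, and $\eta=\prod_ix_i$. In both cases $\eta$ is an invariant product of pairwise non-associated primes, and together these primes generate $W$. In the quotient by one of them, its image is $0$, so the images of the others generate the quotient; this is (H). The algebra $W\otimes k[z]_\chi$ is $D_k\otimes k[z]_\chi$ or $k[z]_\chi$ with fixed variables added, hence projective by Lemmas 3 and 2. Theorems A and B, with $q=2$ say, give finitely generated projectives that are not polynomial rings. The dimension is $\dim W+2$, that is, $|G|+1+j$ with $j\ge0$ in the first case, and $j+2$ with $j\ge1$ in the second.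

(ii) Take the same rings. Let $k'/k$ be a field extension. From $A\cong W[y,z,t]/(hy-f)$ and the fact that $f$ has coefficients in $\mathbb F_p$, we see that $A\otimes_kk'$ is the ring $A(W\otimes_kk',\eta,q)$ over $k'$. The verification of (H) in (i) is valid over $k'$. So $A\otimes_kk'$ is not a polynomial ring over $k'$, by Theorem B over $k'$. Next, put $B=W\otimes k[z]_\chi\otimes k[u_1]$. It is a polynomial ring, and it is projective by Lemma 2. By Theorem A,
$$A[\theta]\cong W\otimes k[z]_\chi\otimes k[u_1,u_2]=B[u_2]\cong B[\theta]$$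
equivariantly, with $\theta$ fixed. But $A\not\cong B$, even as $k$-algebras, because $B$ is a polynomial ring and $A$ is not. So cancellation fails in $\mathfrak{Ts}$ for every $(G,k)$. $\blacksquare$
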